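# Small-time limits of powers of a multiplicative free Lévy process

## 1. The exponent $\log(-z)$ and a log Cauchy limit

If $x,y\ge 0$ are free random variables with laws $\mu,\nu$ on $[0,\infty)$, then $\mu\boxtimes\nu$ is the law of $x^{1/2}yx^{1/2}$. A positive multiplicative free Lévy process (MFLP) $\{X_t\}_{t\ge0}$ with $X_0=1$, in the sense of Biane, enters this talk only through its laws $\mu_t$. They form a weakly continuous semigroup on $[0,\infty)$: $\mu_s\boxtimes\mu_t=\mu_{s+t}$ and $\mu_0=\delta_1$. Conversely, every such semigroup comes from such a process.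

As $t\downarrow0$, $X_t$ tends to $1$. We magnify: choose functions $a,b:(0,\infty)\to(0,\infty)$ and look at $b(t)X_t^{a(t)}$, that is, on the logarithmic scale, at
$$\log b(t)+a(t)\log X_t .$$
A probability measure $\nu$ on $(0,\infty)$ that is not a point mass is a *possible limit distribution* if, for some process and some $a,b$, the law of $b(t)X_t^{a(t)}$ converges weakly to $\nu$ on $(0,\infty)$ as $t\downarrow0$. Equivalently, $\log b(t)+a(t)\log X_t$ converges in law on $\mathbb R$ to the image of $\nu$ under $\log$; no mass may go to $0$ or $\infty$. Which $\nu$ occur? The problem is taken from Octavio Arizmendi and Takahiro Hasebe, "Limit theorems for free Lévy processes", arXiv:1711.10220 (2017). The known results are that the set of possible limits contains all log free stable laws of index $1$ (defined in Section 2) and some of index $\alpha\in(1,2]$. The question is whether it is exactly the set of all log free stable laws.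

We begin with one process whose laws can be written down. Let $\mathbb C^{\pm}$ be the open half-planes. For $\mu$ on $[0,\infty)$ and $z\in\mathbb C\setminus[0,\infty)$ put
$$\psi_\mu(z)=\int\frac{zx}{1-zx}\,d\mu(x),\qquad \eta_\mu=\frac{\psi_\mu}{1+\psi_\mu},\qquad\text{so}\qquad \frac1{1-\eta_\mu(z)}=1+\psi_\mu(z)=\int\frac{d\mu(x)}{1-zx}.\tag{1}$$
If $\mu\ne\delta_0$ the denominator $1+\psi_\mu$ does not vanish: on $(-\infty,0)$ it is positive, and on $\mathbb C^{\pm}$ it is not real. Let $\mathcal V$ be the class of analytic $v:\mathbb C\setminus[0,\infty)\to\mathbb C$ with $v(\bar z)=\overline{v(z)}$ and $v(\mathbb C^+)\subset\mathbb C^-\cup\mathbb R$.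

**Fact 1** (Bercovici–Voiculescu, Indiana Univ. Math. J. 42 (1993)). If $\mu\ne\delta_0$, then $\eta_\mu$ is strictly increasing on $(-\infty,0)$ with $\eta_\mu(0-)=0$. Put $\Sigma_\mu(\zeta)=\eta_\mu^{-1}(\zeta)/\zeta>0$ for $\zeta<0$ near $0$. Then $\Sigma_\mu$ determines $\mu$, and $\Sigma_{\mu\boxtimes\nu}=\Sigma_\mu\Sigma_\nu$ near $0-$. Moreover $\mu\ne\delta_0$ is $\boxtimes$-infinitely divisible iff $\Sigma_\mu=e^v$ near $0-$ for some $v\in\mathcal V$, and every $v\in\mathcal V$ occurs.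

For example $\eta_{\delta_x}(z)=xz$ and $\Sigma_{\delta_x}=1/x$. For the process as a whole we use the following, proved in Section 3.

**Proposition 1.** For a weakly continuous $\boxtimes$-semigroup $(\mu_t)$ with $\mu_0=\delta_1$ there is a $v\in\mathcal V$, called its exponent, with $\Sigma_{\mu_t}=e^{tv}$ for all $t>0$. Conversely each $v\in\mathcal V$ is the exponent of such a semigroup. For every $t>0$ we have $\mu_t(\{0\})=0$, and $\chi_t(\zeta)=\zeta e^{tv(\zeta)}$ is an increasing bijection of $(-\infty,0)$ with inverse $\eta_{\mu_t}$.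

A real constant $v=\alpha_0$ gives $X_t=e^{-\alpha_0t}$. Our example is $v(z)=\log(-z)$ with the principal logarithm. It lies in $\mathcal V$: on $\mathbb C^+$ its imaginary part is $\arg z-\pi\in(-\pi,0)$.

**Proposition 2.** Let $v(z)=\log(-z)$ and $\rho=1/(1+t)$. Then $\log X_t$ has density $\dfrac{\sin\pi\rho}{2\pi(\cosh\rho y+\cos\pi\rho)}$ on $\mathbb R$, and $t^{-1}\log X_t$ converges in law, as $t\downarrow0$, to the Cauchy law with density $1/(y^2+\pi^2)$.

*Proof.* For $\zeta<0$, $\chi_t(\zeta)=-|\zeta|^{1+t}$, so $\eta_{\mu_t}(z)=-(-z)^{\rho}$ for $z<0$, and by (1)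
$$\int\frac{d\mu_t(x)}{1-zx}=\frac{1}{1+(-z)^\rho}.$$
Both sides are analytic on $\mathbb C\setminus[0,\infty)$ (on the right, $|\arg(-z)^\rho|<\pi$), so this holds there. Take $z=1/w$ with $w\in\mathbb C^+$ and divide by $w$. Since $\arg(-1/w)=\pi-\arg w$,
$$\int\frac{d\mu_t(x)}{w-x}=\frac1{w\,(1+|w|^{-\rho}e^{i\rho(\pi-\arg w)})}.$$
As $w\to x>0$ the right side tends to $\frac1{x(1+x^{-\rho}e^{i\pi\rho})}$, uniformly for $x$ in compact subsets of $(0,\infty)$. By Stieltjes inversion $\mu_t$ has on $(0,\infty)$ the density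
$$-\frac1\pi\operatorname{Im}\frac1{x(1+x^{-\rho}e^{i\pi\rho})}=\frac{\sin\pi\rho}{\pi x\,(x^\rho+2\cos\pi\rho+x^{-\rho})},$$
and $\mu_t(\{0\})=0$. With $y=\log x$ this is the stated density. The density of $t^{-1}\log X_t$ at $y$ is therefore
$$\frac{t\,\sin\frac{\pi t}{1+t}}{2\pi\big(\cosh(\rho ty)-\cos\frac{\pi t}{1+t}\big)}.$$
The numerator is $\sim\pi t^2$ and the denominator is $\sim2\pi\big(\frac{t^2y^2}2+\frac{\pi^2t^2}2\big)=\pi t^2(y^2+\pi^2)$. So the densities converge pointwise to the probability density $1/(y^2+\pi^2)$, and Scheffé's lemma gives convergence in law. $\square$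

**What changes in general.** For other $v$ there is no formula for $\eta_{\mu_t}$, hence none for $\mu_t$. The first thing to try is to say that the logarithm turns products into sums, so $\log X_t$ should be a free *additive* Lévy process, for which scaling limits are read off a linearizing transform. This fails because $X_s$ and the increment do not commute, and our example shows it numerically. For $0<z<\rho$, multiply $\int\frac{d\mu_t(x)}{1+ux}=\frac1{1+u^\rho}$ by $u^{z-1}$ and integrate over $u\in(0,\infty)$. With $\int_0^\infty\frac{u^{z-1}}{1+u}du=\frac{\pi}{\sin\pi z}$ and Tonelli's theorem,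
$$\int x^{-z}d\mu_t(x)=\frac{\sin\pi z}{\rho\sin(\pi z/\rho)}=1+\frac{\pi^2z^2}{6}(\rho^{-2}-1)+O(z^4).$$
The law of $\log X_t$ is symmetric with exponential moments, so the left side is $\mathbb E\cosh(z\log X_t)$ and
$$\operatorname{Var}(\log X_t)=\frac{\pi^2}3(\rho^{-2}-1)=\frac{\pi^2}{3}(2t+t^2).$$
Variances add under free additive convolution, so for a free additive Lévy process with finite variance the variance is linear in $t$. Here it is not. So $\log X_t$ is not a free additive Lévy process.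

Something additive does survive. In the example write $\eta_{\mu_t}(e^{-tw})=e^{-tF(w)}$ for $0<\operatorname{Im}w<\pi/t$. Since $-e^{-tw}=e^{-tw+i\pi}$ with argument in $(0,\pi)$, one gets $e^{-tF(w)}=e^{\rho(-tw+i\pi)-i\pi}$, so
$$F(w)=\rho(w+i\pi),\qquad F^{-1}(w)=H(w)=w+(tw-i\pi).$$
As $t\downarrow0$, $F(w)\to w+i\pi$, the reciprocal Cauchy transform of the limit law, and $H(w)-w\to-i\pi$. In general $H(w)-w$ will be $-at\,v(e^{-w/a})$ plus a real constant, *linear in $v$*. So the plan is: convergence in law should be equivalent to convergence of these functions on the growing strips $0<\operatorname{Im}w<\pi a$. Two obstacles remain. When $H_n\to H$, Hurwitz's theorem produces *a* root of $H_n(w)=w_0$, and nothing so far says that it is the value $F_n(w_0)$. And $a(t)$ is an arbitrary function, so the behavior of $a(st)/a(t)$ has to be extracted from convergence alone. One monotonicity property, (10) below, resolves both.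

## 2. Free stable laws and three theorems

**Nevanlinna's theorem.** An analytic $f:\mathbb C^+\to\mathbb C^-\cup\mathbb R$ has a unique representation
$$f(w)=\gamma-\beta w+\int_{\mathbb R}\frac{1+wx}{w-x}\,d\kappa(x),\qquad\gamma\in\mathbb R,\ \beta\ge0,\ \kappa\text{ a finite measure}.\tag{2}$$
We shall often use
$$-\operatorname{Im}\frac{1+wx}{w-x}=\operatorname{Im}w\,\frac{1+x^2}{|w-x|^2},\qquad \frac{1+wx}{(w-x)(1+x^2)}=\frac1{w-x}+\frac x{1+x^2}.\tag{3}$$
An exponent $v\in\mathcal V$ is analytic and real on $(-\infty,0)$, so by Stieltjes inversion its measure lives on $[0,\infty)$: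
$$v(z)=\alpha_0-\beta z+\int_{[0,\infty)}\frac{1+sz}{z-s}\,d\tau(s),\tag{4}$$
with unique $\alpha_0\in\mathbb R$, $\beta\ge0$, and finite $\tau$, the *Nevanlinna measure of* $v$. For $v(z)=\log(-z)$: $\int_0^\infty\big(\frac1{z-s}+\frac s{1+s^2}\big)ds$ has derivative $-\int_0^\infty\frac{ds}{(z-s)^2}=\frac1z$, and at $z=-1$ it equals $\big[-\log(1+s)+\frac12\log(1+s^2)\big]_0^\infty=0$. So it is $\log(-z)$, and $(1+s^2)\tau(ds)=ds$ on $(0,\infty)$.

**Fact 2** (Bercovici–Voiculescu 1993). For a sub-probability $\sigma$ on $\mathbb R$ let $G_\sigma(w)=\int\frac{d\sigma(y)}{w-y}$; on $\mathbb C^+$ it determines $\sigma$. For a probability measure, $\operatorname{Im}G_\sigma<0$ on $\mathbb C^+$, so $F_\sigma=1/G_\sigma$ maps $\mathbb C^+$ into $\mathbb C^+$; since $F_\sigma(iy)/(iy)\to1$ as $y\to\infty$, $F_\sigma$ is nonconstant. There are truncated cones $\Gamma',\Gamma$ of the form $\{|\operatorname{Re}w|<A\operatorname{Im}w,\ \operatorname{Im}w>B\}$ such that $F_\sigma$ is injective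 on $\Gamma'$ and $F_\sigma(\Gamma')\supset\Gamma$. With the inverse $F_\sigma^{-1}:\Gamma\to\Gamma'$ put $\varphi_\sigma(z)=F_\sigma^{-1}(z)-z$. Then:

- $\varphi_\sigma$ determines $\sigma$; $\varphi_{\sigma\boxplus\sigma'}=\varphi_\sigma+\varphi_{\sigma'}$ on a common truncated cone; $\varphi_{\delta_d}=d$; and $\varphi_{D_c\sigma}(w)=c\,\varphi_\sigma(w/c)$ for $c>0$, where $D_c$ is push-forward under $x\mapsto cx$.
- $\sigma$ is $\boxplus$-infinitely divisible iff $\varphi_\sigma$ extends analytically to $\mathbb C^+$ with values in $\mathbb C^-\cup\mathbb R$. Then (2) holds for $\varphi_\sigma$ with $\beta=0$, every pair $(\gamma,\kappa)$ occurs, and $\sigma$ is degenerate iff $\kappa=0$.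

For $\boxplus$-infinitely divisible $\sigma$ we write $m_\sigma(dx)=(1+x^2)\kappa(dx)$, a Radon measure, and have
$$F_\sigma(w)+\varphi_\sigma(F_\sigma(w))=w,\qquad w\in\mathbb C^+.\tag{5}$$
Indeed for $w=iy$, $y$ large, $w\in\Gamma'$ and $F_\sigma(w)\in\Gamma$, so (5) is the definition of $\varphi_\sigma$; the identity theorem does the rest.

**Definition.** A non-degenerate $\sigma$ on $\mathbb R$ is *free stable* if for all $\lambda_1,\lambda_2>0$ there are $\lambda_3>0$ and $d\in\mathbb R$ with $D_{\lambda_1}\sigma\boxplus D_{\lambda_2}\sigma=D_{\lambda_3}\sigma\boxplus\delta_d$. It has an index $\alpha\in(0,2]$, characterized by $\lambda_3^\alpha=\lambda_1^\alpha+\lambda_2^\alpha$ (Lemma 7 reproves this). The class is closed under maps $x\mapsto cx+d$ with $c\ne0$. A *log free stable* law of index $\alpha$ is the law of $e^S$ with $S$ free $\alpha$-stable.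

For $\varphi(w)=K/w$, $K>0$ (a semicircle law, $m_\sigma=K\delta_0$), $\lambda_1\varphi(w/\lambda_1)+\lambda_2\varphi(w/\lambda_2)=(\lambda_1^2+\lambda_2^2)K/w$, so $\alpha=2$. For the Cauchy law of scale $\ell$, $F_\sigma(w)=w+i\ell$, $\varphi_\sigma=-i\ell$, $\lambda_3=\lambda_1+\lambda_2$, $\alpha=1$ and $m_\sigma=\frac\ell\pi\,dx$, because $\int\frac{y}{y^2+x^2}\frac\ell\pi dx=\ell$.

**Definition.** A nondecreasing $U:(0,\infty)\to(0,\infty)$ is *regularly varying at $0$ with index $\beta$* if $U(r\varepsilon)/U(\varepsilon)\to r^\beta$ as $\varepsilon\downarrow0$ for every $r>0$. Example: $U(r)=\min(2r,1)$ has index $1$.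

**Theorem A.** (i) If the law of $\log b(t)+a(t)\log X_t$ converges weakly on $\mathbb R$, as $t\downarrow0$, to a non-degenerate $\sigma$, then $\sigma$ is free stable. (ii) Every free stable $\sigma$, of any index $\alpha\in(0,2]$, arises in this way, and one can take $a(t)=t^{-1/\alpha}$.

So the answer is yes: the set of possible limit distributions is exactly the set of all log free stable distributions, with every index $\alpha\in(0,2]$, every admissible skewness, every location and scale.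

**Theorem B** (domains of attraction). Let $v$ be the exponent of the process and $\tau$ its Nevanlinna measure. Let $m_0$ be the image of $(1+s^2)\tau(ds)|_{[1/2,3/2]}$ under $s\mapsto1-s$, and put $U(r)=m_0([-r,r])$, $U_+(r)=m_0((0,r])$. There exist $a,b$ giving a non-degenerate limit iff $U>0$ on $(0,\infty)$ and for some $\alpha\in(0,2]$: $U$ is regularly varying at $0$ with index $2-\alpha$ and, if $\alpha<2$, $U_+(r)/U(r)$ has a limit as $r\downarrow0$. The limit is then log free $\alpha$-stable.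

For $v=\log(-z)$, $m_0$ is Lebesgue measure on $[-\frac12,\frac12]$, $U(r)=\min(2r,1)$ and $U_+/U=\frac12$ for $r\le\frac12$. So $\alpha=1$, in agreement with Proposition 2.

**Theorem C** (limits along sequences). The non-degenerate limits in law of $b_nX_{t_n}^{a_n}$ ($a_n,b_n>0$) along sequences $t_n\downarrow0$ are exactly the laws of $e^S$ with $S$ non-degenerate and freely infinitely divisible. Moreover there is one universal MFLP for which all of these occur.

## 3. Exponents of semigroups, and an angle inequality for $\eta$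

*Proof of Proposition 1.*

**Step 1.** *To use Fact 1 we need $\mu_t\neq\delta_0$.* Suppose $\mu\boxtimes\nu=\delta_0$. Let $x,y\ge0$ be free with laws $\mu,\nu$, affiliated with a $W^*$-algebra with faithful normal trace $\operatorname{tr}$. Then $x^{1/2}yx^{1/2}=0$, i.e. $(y^{1/2}x^{1/2})^*(y^{1/2}x^{1/2})=0$, so $y^{1/2}x^{1/2}=0$. Multiply by bounded functions of $y$ on the left and of $x$ on the right: $1_{[\delta,\infty)}(y)1_{[\delta,\infty)}(x)=0$ for each $\delta>0$. Taking the trace, freeness gives $\nu([\delta,\infty))\,\mu([\delta,\infty))=0$ for all $\delta>0$, so $\mu=\delta_0$ or $\nu=\delta_0$. Thus $\mu_t=\delta_0$ would give $\mu_{t/2^n}=\delta_0$ for all $n$, contradicting $\mu_{t/2^n}\to\delta_1$.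

**Step 2.** *We pass from a neighborhood of $0-$ to the whole negative axis.* Let $\mu\ne\delta_0$, $\Sigma_\mu=e^v$ near $0-$ with $v\in\mathcal V$, and $\chi(\zeta)=\zeta e^{v(\zeta)}$. As $v$ is real on $(-\infty,0)$, $\chi$ maps $(-\infty,0)$ into itself. The function $\eta_\mu\circ\chi$ is analytic near $(-\infty,0)$ and equals $\zeta$ near $0-$, hence
$$\eta_\mu(\chi(\zeta))=\zeta\quad(\zeta<0),\qquad\text{i.e.}\qquad\int\frac{d\mu(x)}{1-\chi(\zeta)x}=\frac1{1-\zeta}.\tag{6}$$
So the strictly increasing function $\eta_\mu$ maps $(-\infty,0)$ onto $(-\infty,0)$, and $\chi$ is its inverse. In particular $\eta_\mu(z)\to-\infty$, so $1+\psi_\mu(z)=1/(1-\eta_\mu(z))\to0$ as $z\to-\infty$. That limit is $\mu(\{0\})$ by (1), so $\mu(\{0\})=0$.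

**Step 3.** *We find $v$ for a given semigroup.* Each $\mu_t=\mu_{t/n}^{\boxtimes n}$ is $\boxtimes$-infinitely divisible, so $\Sigma_{\mu_t}=e^{v_t}$ with $v_t\in\mathcal V$, and by Step 2 $v_t(\zeta)=\log(\eta_{\mu_t}^{-1}(\zeta)/\zeta)$ for all $\zeta<0$. Multiplicativity near $0-$ and the identity theorem give $v_{s+t}=v_s+v_t$. For fixed $z<0$, $t\mapsto\eta_{\mu_t}(z)$ is continuous on $(0,\infty)$ by (1) and weak continuity. If $z_1<\eta_{\mu_s}^{-1}(\zeta)<z_2<0$, then $\eta_{\mu_s}(z_1)<\zeta<\eta_{\mu_s}(z_2)$. The same inequalities hold for $t$ near $s$, so $\eta_{\mu_t}^{-1}(\zeta)\in(z_1,z_2)$. Hence $t\mapsto v_t(\zeta)$ is continuous and additive, so $v_t=tv_1$ on $(-\infty,0)$, hence everywhere. Put $v=v_1$.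

**Step 4.** *Converse.* Given $v\in\mathcal V$, let $\mu_0=\delta_1$ and let $\mu_t$ be the measure with $\Sigma_{\mu_t}=e^{tv}$. Then $\mu_s\boxtimes\mu_t=\mu_{s+t}$ since $\Sigma$ determines the measure (the product is not $\delta_0$ by Step 1). For weak continuity let $t_n\to s\ge0$. Along a subsequence $\mu_{t_n}\to\mu_*+\theta\delta_\infty$ weakly on $[0,\infty]$, with $\mu_*$ on $[0,\infty)$. For $\zeta<0$, $\chi_{t_n}(\zeta)\to\chi_s(\zeta)<0$, so the kernels $1/(1-\chi_{t_n}(\zeta)x)$ (value $0$ at $\infty$) converge uniformly on $[0,\infty]$, and (6) gives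
$$\int\frac{d\mu_*(x)}{1-\chi_s(\zeta)x}=\frac1{1-\zeta}\qquad(\zeta<0).$$
The left side is at most $1-\theta$; letting $\zeta\uparrow0$ gives $\theta=0$. By (6) for $\mu_s$ (trivial if $s=0$), $\psi_{\mu_*}=\psi_{\mu_s}$ on $\chi_s((-\infty,0))=(-\infty,0)$, so $\mu_*=\mu_s$. As the limit does not depend on the subsequence, $\mu_{t_n}\to\mu_s$. $\square$

**Proposition 3.** Write $\eta_t=\eta_{\mu_t}$, $t>0$. For $z\in\mathbb C^+$: $\eta_t(z)\in\mathbb C^+$ and $\arg z\le\arg\eta_t(z)<\pi$. For $z<0$: $\eta_t(z)<0$. On $\mathbb C\setminus[0,\infty)$: $\eta_t(z)e^{tv(\eta_t(z))}=z$.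

*Proof.* Let $z\in\mathbb C^+$. Since $\mu_t\ne\delta_0$, $\operatorname{Im}\psi_{\mu_t}(z)=\int\frac{x\operatorname{Im}z}{|1-zx|^2}d\mu_t>0$, so $\eta_t(z)=1-1/(1+\psi_{\mu_t}(z))\in\mathbb C^+$. Next, $\eta_t(z)/z=A/B$ with $A=\int\frac x{1-zx}d\mu_t$, $B=\int\frac1{1-zx}d\mu_t$. All integrands being bounded, and since $\operatorname{Im}\big[x(1-\bar zx)(1-zx')\big]=\operatorname{Im}z\;x(x-x')$,
$$\operatorname{Im}A\bar B=\operatorname{Im}z\iint\frac{x(x-x')\,d\mu_t(x)d\mu_t(x')}{|1-zx|^2|1-zx'|^2}=\frac{\operatorname{Im}z}2\iint\frac{(x-x')^2\,d\mu_t(x)d\mu_t(x')}{|1-zx|^2|1-zx'|^2}\ge0,$$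
by symmetrizing in $x,x'$. So $\arg\eta_t(z)-\arg z$, a number in $(-\pi,\pi)$, lies in $[0,\pi)$. For $z<0$, $\psi_{\mu_t}(z)\in(-1,0)$, so $\eta_t(z)<0$. Thus $\eta_t$ maps $\mathbb C\setminus[0,\infty)$ to itself, and the last identity, true on $(-\infty,0)$ by Proposition 1, holds everywhere by the identity theorem. $\square$

## 4. The functional equation in a strip

Fix $t,a>0$, $c\in\mathbb R$ and let $S_a=\{0<\operatorname{Im}w<\pi a\}$. The map $w\mapsto e^{-w/a}$ is a bijection from $S_a$ onto $\mathbb C^-$. Put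
$$u(w)=ac-at\,v(e^{-w/a}),\qquad H(w)=w+u(w),\qquad e^{-F(w)/a}=\eta_t(e^{c-w/a}),\quad F:S_a\to S_a.\tag{7}$$
By the conjugated form of Proposition 3, $\eta_t$ maps $\mathbb C^-$ into itself, so $F$ is well defined and analytic, and $\operatorname{Im}F(w)\ge\operatorname{Im}w$. Since $v(\mathbb C^-)\subset\mathbb C^+\cup\mathbb R$,
$$u(S_a)\subset\mathbb C^-\cup\mathbb R.\tag{8}$$

**Step 1.** *$F$ is a right inverse of $H$:*
$$H(F(w))=w,\qquad w\in S_a.\tag{9}$$
Insert $z=e^{c-w/a}$ and $\eta_t(z)=e^{-F/a}$ in the identity of Proposition 3: $e^{-F/a+tv(e^{-F/a})}=e^{c-w/a}$, so $H(F(w))=w-2\pi iak$ with $k\in\mathbb Z$, constant because $S_a$ is connected. To find $k$, go to the upper edge $\operatorname{Im}w=\pi a$. There $e^{c-w/a}<0$ and $\eta_t$ is analytic and negative, so $F$ extends continuously with $\operatorname{Im}F=\pi a$. Also $v(e^{-F/a})$ is real there, so $\operatorname{Im}H(F(w))=\pi a=\operatorname{Im}w$ and $k=0$. In particular $F$ is nonconstant.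

**Step 2.** *Monotonicity along vertical lines.* For $w=x+ia\theta$, $0<\theta<\pi$, $r=e^{-x/a}$ we have $e^{-w/a}=re^{-i\theta}$, and (4), (3) give
$$-\frac{\operatorname{Im}u(w)}{\operatorname{Im}w}=\frac{t\operatorname{Im}v(re^{-i\theta})}{\theta}=t\,\frac{\sin\theta}\theta\,r\Big[\beta+\int\frac{1+s^2}{r^2+s^2-2rs\cos\theta}\,d\tau(s)\Big].\tag{10}$$
This is **nonincreasing in $\theta\in(0,\pi)$**: $\frac{\sin\theta}\theta$ decreases and, as $rs\ge0$, the denominator increases. It tends to $0$ as $\theta\uparrow\pi$, uniformly for $x$ in compact sets, because for $\theta\ge\pi/2$ the denominator is at least $r^2+s^2$, so the bracket is at most $\beta+\max(1,r^{-2})\,\tau([0,\infty))$.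

**Step 3.** *The root is unique.* This removes the first obstacle of Section 1.

**Lemma 4.** If $w\in S_a$ and $H(w)=\omega\in S_a$, then $w=F(\omega)$.

*Proof.* Let $\Omega=\{w\in S_a:\operatorname{Im}H(w)>0\}$, an open set. As $\operatorname{Im}H=\operatorname{Im}w+\operatorname{Im}u$, a point lies in $\Omega$ iff (10) is $<1$ there. So by Step 2, for each $x$ the set $\{\theta:x+ia\theta\in\Omega\}$ is an interval $(\theta_0(x),\pi)$. Given two points of $\Omega$, go up vertically from each to a common height $\theta$ near $\pi$ and join horizontally; by the uniformity in Step 2 this stays in $\Omega$ if $\theta$ is close enough to $\pi$. So $\Omega$ is connected.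

On $\Omega$, (8) gives $0<\operatorname{Im}H(w)\le\operatorname{Im}w<\pi a$, so $F\circ H$ is defined and analytic on $\Omega$. By (9), $F(S_a)\subset\Omega$ and $F(H(F(w)))=F(w)$, so $F\circ H=\mathrm{id}$ on $F(S_a)$. This set is non-empty and open, as $F$ is nonconstant. Hence $F\circ H=\mathrm{id}$ on the connected set $\Omega$. The point $w$ of the lemma lies in $\Omega$ because $\operatorname{Im}\omega>0$, so $w=F(H(w))=F(\omega)$. $\square$

## 5. Convergence in law is convergence of $u_n$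

Let $t_n>0$, $a_n\to\infty$, $c_n\in\mathbb R$. Denote the objects (7) by $u_n,H_n,F_n$, and let $\sigma_n$ be the law of $a_n(c_n+\log X_{t_n})$. Every compact subset of $\mathbb C^+$ lies in $S_{a_n}$ for large $n$. For $w\in S_{a_n}$ put
$$G_n(w)=\int\frac{d\sigma_n(y)}{a_n(1-e^{-(w-y)/a_n})}=\frac{1+\psi_{\mu_{t_n}}(e^{c_n-w/a_n})}{a_n}=\frac1{a_n(1-e^{-F_n(w)/a_n})}.\tag{11}$$
The second equality is the substitution $e^{y/a_n}=e^{c_n}x$, the third is (1) and (7).

**Lemma 5.** If $\sigma_n\to\sigma_*$ vaguely, with $\sigma_*$ a sub-probability, then $G_n\to G_{\sigma_*}$ locally uniformly on $\mathbb C^+$.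

*Proof.* There is $c_0>0$ with $|1-e^{-\zeta}|\ge c_0\min(1,|\zeta|)$ for $|\operatorname{Im}\zeta|\le\pi$. Indeed the quotient of the two functions is continuous and positive away from $0$ (the only zero of $1-e^{-\zeta}$ in this strip is $0$); it tends to $1$ at $0$ and as $\operatorname{Re}\zeta\to+\infty$, and to $\infty$ as $\operatorname{Re}\zeta\to-\infty$. So for $\operatorname{Im}w\le\pi a_n$ the integrand in (11) is at most $c_0^{-1}\max(1/a_n,1/|w-y|)$, and it converges to $1/(w-y)$ uniformly for $y$ in compacts. Multiply by a continuous cutoff $0\le f_R\le1$ that is $1$ on $[-R,R]$ and $0$ off $[-2R,2R]$. The cut-off integrals converge to $\int\frac{f_R(y)}{w-y}d\sigma_*(y)$. The remainders are at most $c_0^{-1}\max(1/a_n,\sup_{|y|>R}1/|w-y|)$, which is small for $n$, then $R$, large. This gives pointwise convergence. Since $|G_n(w)|\le c_0^{-1}\max(1/a_n,1/\operatorname{Im}w)$, Vitali's theorem makes it locally uniform. $\square$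

**Proposition 6.** For a probability measure $\sigma$ on $\mathbb R$ the following are equivalent:
(i) $\sigma_n\to\sigma$ weakly;
(ii) $\sigma$ is $\boxplus$-infinitely divisible and $u_n\to\varphi_\sigma$ locally uniformly on $\mathbb C^+$.

*Proof.* We use repeatedly: if $f_n\to f$ locally uniformly near $z$, $f$ continuous, $z_n\to z$, then $f_n(z_n)\to f(z)$.

**Step 1.** *(i) implies $F_n\to F_\sigma$.* By Lemma 5, $G_n\to G_\sigma$ locally uniformly, and $G_\sigma$ has no zeros on $\mathbb C^+$. So $E_n:=1/G_n=a_n(1-e^{-F_n/a_n})\to F_\sigma$ locally uniformly. Since $\operatorname{Im}(F_n/a_n)\in(0,\pi)$, $F_n=-a_n\operatorname{Log}(1-E_n/a_n)$ with the principal logarithm. As $E_n/a_n\to0$, $F_n\to F_\sigma$ locally uniformly.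

**Step 2.** *From $F_n$ to $u_n$, by compactness.* By (9), $u_n(F_n(w))=w-F_n(w)$. By (8), $|1/(u_n-i)|\le1$, and these functions have no zeros. By Montel and Hurwitz every subsequence has a further one along which $1/(u_n-i)$ converges locally uniformly on $\mathbb C^+$ to a function that is identically $0$ or zero-free. So either $u_n\to\infty$ locally uniformly, or $u_n$ converges locally uniformly to an analytic $\varphi$ with values in $\mathbb C^-\cup\mathbb R$. The first case is impossible, since $u_n(F_n(i))=i-F_n(i)\to i-F_\sigma(i)$ while $F_n(i)\to F_\sigma(i)\in\mathbb C^+$. In the second, $\varphi(F_\sigma(w))=w-F_\sigma(w)$ on $\mathbb C^+$. The set $F_\sigma(\mathbb C^+)$ is open, so this determines $\varphi$, and the whole sequence converges to it. For $z\in\Gamma$ put $w=F_\sigma^{-1}(z)$: $\varphi(z)=F_\sigma^{-1}(z)-z=\varphi_\sigma(z)$. So $\varphi_\sigma$ extends to $\mathbb C^+$ with values in $\mathbb C^-\cup\mathbb R$, and Fact 2 gives (ii).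

**Step 3.** *(ii) implies (i), by solving $H_n=w_0$.* Let $H(w)=w+\varphi_\sigma(w)$, $w_0\in\mathbb C^+$, $z_0=F_\sigma(w_0)$. By (5), $H\circ F_\sigma=\mathrm{id}$, so $H$ is nonconstant and $H(z_0)=w_0$. As $H_n\to H$ locally uniformly, Hurwitz's theorem gives $z_n\to z_0$ with $H_n(z_n)=w_0$ for large $n$, and $z_n,w_0\in S_{a_n}$ for large $n$. Now Lemma 4 says that this root *is* $F_n(w_0)$. So $F_n(w_0)\to F_\sigma(w_0)$, and by (11) $G_n(w_0)\to1/F_\sigma(w_0)=G_\sigma(w_0)$. By Lemma 5 every vague subsequential limit $\sigma_*$ of $(\sigma_n)$ satisfies $G_{\sigma_*}=G_\sigma$, i.e. $\sigma_*=\sigma$, a probability measure. Hence $\sigma_n\to\sigma$ weakly. $\square$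

As a test take $v(z)=\frac1{z-1}\in\mathcal V$, $c=0$, $a=t^{-1/2}$. Then $u(w)=\frac{at}{1-e^{-w/a}}=\frac1{a(1-e^{-w/a})}\to\frac1w$ as $t\downarrow0$, so $t^{-1/2}\log X_t$ converges in law to the semicircle law with $\varphi(w)=1/w$.

## 6. Every limit is free stable

For $\sigma$ $\boxplus$-infinitely divisible and non-degenerate let
$$h(y)=-\operatorname{Im}\varphi_\sigma(iy)=\int\frac y{y^2+x^2}\,dm_\sigma(x)>0,\qquad p(u)=u\,h(1/u)=\int\frac{u^2}{1+u^2x^2}\,dm_\sigma(x)\quad(u>0).\tag{12}$$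
The kernel $\frac{u^2}{1+u^2x^2}=\frac1{u^{-2}+x^2}$ is strictly increasing in $u$ and, for $u\le u_0$, bounded by a constant times $\frac1{1+x^2}$, which is $m_\sigma$-integrable. So by dominated convergence $p$ is continuous, strictly increasing, and $p(0+)=0$; equivalently $h(y)/y=p(1/y)\to0$ as $y\to\infty$. Also $p(u)/u^2=\int\frac{dm_\sigma(x)}{1+u^2x^2}$ is nonincreasing. For a Cauchy law of scale $\ell$, $p(u)=\ell u$; for $\varphi=K/w$, $p(u)=Ku^2$.

*Proof of Theorem A(i).* Let $\log b(t)+a(t)\log X_t\to\sigma$ in law as $t\downarrow0$, with $\sigma$ non-degenerate.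

**Step 1.** *$a(t)\to\infty$, so that Section 5 applies.* By weak continuity $\log X_t\to0$ in probability. If $a(t_n)$ were bounded for some $t_n\downarrow0$, then $a(t_n)\log X_{t_n}\to0$ in probability, so the constants $\log b(t_n)$ would converge in law to $\sigma$, and $\sigma$ would be a point mass.

**Step 2.** *Translate to functions.* With $c(t)=\log b(t)/a(t)$, Proposition 6 along every sequence $t_n\downarrow0$ shows that $\sigma$ is $\boxplus$-infinitely divisible and
$$\Phi_t(w):=\log b(t)-a(t)\,t\,v(e^{-w/a(t)})\longrightarrow\varphi(w):=\varphi_\sigma(w)\quad\text{locally uniformly on }\mathbb C^+.$$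
The time parameter enters $\Phi_t$ linearly, so we can compare $t$ with $st$. Fix $s>0$ and let $k_t=a(st)/a(t)$. Then $\Phi_t(w/k_t)=\log b(t)-a(t)\,t\,v(e^{-w/a(st)})$, hence
$$\Phi_{st}(w)=s\,k_t\,\Phi_t(w/k_t)+d_t,\qquad d_t=\log b(st)-sk_t\log b(t)\in\mathbb R,\quad w\in S_{a(st)}.\tag{13}$$

**Step 3.** *$k_t$ stays away from $0$ and $\infty$ as $t\downarrow0$; here the monotonicity (10) works a second time.* Suppose $k_t\to0$ along a sequence. Fix $\varepsilon>0$, $y>0$. When $k_t\le\varepsilon$ and $y<\pi a(st)$, the points $iy/k_t$ and $iy/\varepsilon$ lie in $S_{a(t)}$ and $y/k_t\ge y/\varepsilon$. By (13) and (10) on the imaginary axis,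
$$-\operatorname{Im}\Phi_{st}(iy)=s\,y\,\frac{-\operatorname{Im}\Phi_t(iy/k_t)}{y/k_t}\le s\,y\,\frac{-\operatorname{Im}\Phi_t(iy/\varepsilon)}{y/\varepsilon}.$$
In the limit along the sequence, $0<h(y)\le s\,y\,\frac{h(y/\varepsilon)}{y/\varepsilon}$. As $\varepsilon\downarrow0$ the right side tends to $0$, a contradiction. If $k_t\to\infty$ along a sequence, apply this with $(t,s)$ replaced by $(st,1/s)$: the corresponding ratio is $a(t)/a(st)=1/k_t\to0$.

**Step 4.** *Pass to the limit in (13).* Let $k\in(0,\infty)$ be a limit point of $k_t$. Along a corresponding sequence, $\Phi_t(w/k_t)\to\varphi(w/k)$ by local uniformity and $\Phi_{st}(w)\to\varphi(w)$. So $d_t$ converges to some $d\in\mathbb R$ and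
$$\varphi(w)=s\,k\,\varphi(w/k)+d,\qquad w\in\mathbb C^+.\tag{14}$$
Take imaginary parts at $w=i/u$. By (12), $-\operatorname{Im}\varphi(i/u)=p(u)/u$ and $-\operatorname{Im}\varphi(i/(uk))=p(ku)/(ku)$, so
$$p(ku)=p(u)/s\qquad(u>0).$$
As $s>0$ is arbitrary, $p$ is unbounded, hence an increasing homeomorphism of $(0,\infty)$. So $k=k(s)=p^{-1}(p(1)/s)$ is unique, $k_t\to k(s)$, and $s\mapsto k(s)$ is a bijection of $(0,\infty)$.

**Step 5.** *Read off stability.* For $\lambda>0$ let $s_\lambda$ be the $s$ with $k(s)=1/\lambda$; $\lambda\mapsto s_\lambda$ is a bijection of $(0,\infty)$. Formula (14) for $s=s_\lambda$, $k=1/\lambda$, with $w$ replaced by $w/\lambda$ and multiplied by $\lambda$, reads $\lambda\varphi(w/\lambda)=s_\lambda\varphi(w)+\text{real constant}$. Given $\lambda_1,\lambda_2>0$ choose $\lambda_3$ with $s_{\lambda_3}=s_{\lambda_1}+s_{\lambda_2}$. Then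
$$\lambda_1\varphi(w/\lambda_1)+\lambda_2\varphi(w/\lambda_2)=\lambda_3\varphi(w/\lambda_3)+d',\qquad d'\in\mathbb R,$$
and by Fact 2 this says $D_{\lambda_1}\sigma\boxplus D_{\lambda_2}\sigma=D_{\lambda_3}\sigma\boxplus\delta_{d'}$. So $\sigma$ is free stable. $\square$

## 7. A process for each free stable law

**Lemma 7.** Let $\sigma$ be free stable. Then $\sigma$ is $\boxplus$-infinitely divisible, and for its index $\alpha\in(0,2]$ (so $\lambda_3^\alpha=\lambda_1^\alpha+\lambda_2^\alpha$ in the definition): $p(u)=p(1)u^\alpha$; if $\alpha=2$, $m_\sigma=K\delta_0$ with $K>0$; if $\alpha<2$, $m_\sigma(dx)=A_{\operatorname{sgn}x}|x|^{1-\alpha}dx$ with $A_\pm\ge0$ not both $0$. In particular $D_\lambda m_\sigma=\lambda^{\alpha-2}m_\sigma$ for $\lambda>0$.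

*Proof.*

**Step 1.** *Infinite divisibility, so that $\varphi_\sigma$ lives on $\mathbb C^+$.* Iterating the definition, $\sigma^{\boxplus n}=D_{c}\sigma\boxplus\delta_d$ for some $c>0$, $d\in\mathbb R$. Apply $D_{1/c}$: $\sigma=(D_{1/c}\sigma\boxplus\delta_{-d/(nc)})^{\boxplus n}$. So $\sigma$ is $\boxplus$-infinitely divisible. By analytic continuation, for all $\lambda_1,\lambda_2>0$ there are $\lambda_3,d$ with
$$\lambda_1\varphi_\sigma(w/\lambda_1)+\lambda_2\varphi_\sigma(w/\lambda_2)=\lambda_3\varphi_\sigma(w/\lambda_3)+d\qquad(w\in\mathbb C^+).\tag{15}$$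

**Step 2.** *$p$ is a power.* Imaginary parts at $w=i/u$ give $p(\lambda_1u)+p(\lambda_2u)=p(\lambda_3u)$ for all $u>0$. Starting with $q_1=1$ and using $(\lambda_1,\lambda_2)=(q_n,1)$, we get $q_n$ with $n\,p(u)=p(q_nu)$ for all $u$. So $p$ is unbounded, a homeomorphism of $(0,\infty)$. For rational $s=n/n'$ put $q_s=q_n/q_{n'}$; then $n'p(q_su)=p(q_nu)=n\,p(u)$, i.e. $p(q_su)=s\,p(u)$. In particular $q_s=p^{-1}(sp(1))$. Define $q_s$ by this formula for all real $s>0$; by continuity $p(q_su)=s\,p(u)$ for all $s,u>0$. Then $p(q_sq_{s'})=ss'p(1)$, so $q_{ss'}=q_sq_{s'}$, and $q$ is continuous and strictly increasing. Hence $q_s=s^{1/\alpha}$ for some $\alpha>0$, and $p(u)=p(1)u^\alpha$. Now $p(\lambda_1u)+p(\lambda_2u)=p(\lambda_3u)$ reads $\lambda_1^\alpha+\lambda_2^\alpha=\lambda_3^\alpha$, and $\alpha\le2$ because $p(u)/u^2$ is nonincreasing.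

**Step 3.** *The measure of $\lambda\varphi_\sigma(w/\lambda)$ is $\lambda^2D_\lambda m_\sigma$.* Use (3) with $x'=\lambda x$:
$$\lambda\Big[\frac1{w/\lambda-x}+\frac x{1+x^2}\Big]=\lambda^2\Big[\frac1{w-x'}+\frac{x'}{1+x'^2}\Big]+\frac{\lambda(1-\lambda^2)x}{(1+x^2)(1+\lambda^2x^2)},$$
and the last term is $m_\sigma$-integrable and real. So $\lambda\varphi_\sigma(w/\lambda)$ is a real constant plus $\int\big[\frac1{w-x'}+\frac{x'}{1+x'^2}\big]\lambda^2(D_\lambda m_\sigma)(dx')$.

**Step 4.** *Compare measures.* By uniqueness in (2), (15) gives $\lambda_1^2D_{\lambda_1}m_\sigma+\lambda_2^2D_{\lambda_2}m_\sigma=\lambda_3^2D_{\lambda_3}m_\sigma$. Evaluate on $(0,1]$. With $M_+(r)=m_\sigma((0,r])$, $\lambda_1=s^{1/\alpha}$, $\lambda_2=s'^{1/\alpha}$, $\lambda_3=(s+s')^{1/\alpha}$ and $g(s)=s^{2/\alpha}M_+(s^{-1/\alpha})$ this reads $g(s)+g(s')=g(s+s')$. As $g\ge0$, $g$ is monotone, so $g(s)=g(1)s$, i.e. $M_+(r)=K_+r^{2-\alpha}$. Likewise $m_\sigma([-r,0))=K_-r^{2-\alpha}$. If $\alpha=2$: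 both tend to $0$ as $r\downarrow0$, so $K_\pm=0$ and $m_\sigma$ lives at $0$. If $\alpha<2$: evaluating on $\{0\}$ with $\lambda_1=\lambda_2=1$ gives $2m_\sigma(\{0\})=2^{2/\alpha}m_\sigma(\{0\})$, so $m_\sigma(\{0\})=0$, and $m_\sigma$ has the stated density with $A_\pm=(2-\alpha)K_\pm$. Finally $m_\sigma\ne0$ as $\sigma$ is non-degenerate. The scaling rule is immediate: $|x/\lambda|^{1-\alpha}\lambda^{-1}=\lambda^{\alpha-2}|x|^{1-\alpha}$. $\square$

*Proof of Theorem A(ii).* Since $-at\,v(e^{-w/a})$ sees $v$ only near $z=1$ when $a$ is large, the idea is to plant a piece of $m_\sigma$ at $1$ and let the scaling rule blow it up to all of $m_\sigma$.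

**Step 1.** *The exponent.* Let $\sigma$ be free stable of index $\alpha$, $m=m_\sigma$, $(\gamma,\kappa)$ as in (2). Since $m([-1,1])<\infty$,
$$v(z)=\int_{[-1,1]}\frac{dm(y)}{z-(1-y)}$$
is analytic on $\mathbb C\setminus[0,2]$, real-symmetric, and maps $\mathbb C^+$ into $\mathbb C^-$. So $v\in\mathcal V$, and by Proposition 1 it is the exponent of an MFLP.

**Step 2.** *Scaling.* Put $a=a(t)=t^{-1/\alpha}$, $\log b(t)=\gamma+\int_{[-a,a]}\frac x{1+x^2}dm(x)$, and $\zeta_a(w)=a(1-e^{-w/a})$. For $w\in S_a$, $\zeta_a(w)\in\mathbb C^+$, and $\zeta_a(w)\to w$ locally uniformly as $a\to\infty$. Since $e^{-w/a}-1+y=-(\zeta_a-ay)/a$ and $D_am=a^{\alpha-2}m$,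
$$-at\,v(e^{-w/a})=a^2t\int_{[-1,1]}\frac{dm(y)}{\zeta_a-ay}=a^2t\,a^{\alpha-2}\int_{[-a,a]}\frac{dm(x)}{\zeta_a-x}=\int_{[-a,a]}\frac{dm(x)}{\zeta_a-x},$$
because $ta^\alpha=1$.

**Step 3.** *The limit.* Adding $\log b(t)$ and using (3),
$$\log b(t)-at\,v(e^{-w/a})=\gamma+\int_{[-a,a]}\frac{1+\zeta_a(w)x}{\zeta_a(w)-x}\,d\kappa(x)\longrightarrow\varphi_\sigma(w)$$
locally uniformly on $\mathbb C^+$ as $t\downarrow0$. Indeed the kernel $\frac{1+\zeta x}{\zeta-x}$ and its $\zeta$-derivative $-\frac{1+x^2}{(\zeta-x)^2}$ are bounded uniformly in $x\in\mathbb R$ for $\zeta$ in compacts of $\mathbb C^+$, and $\kappa$ is finite. So replacing $\zeta_a(w)$ by $w$ and $[-a,a]$ by $\mathbb R$ costs $o(1)$. By Proposition 6, (ii)$\Rightarrow$(i), with $c=\log b(t)/a(t)$ and along every $t_n\downarrow0$, the law of $\log b(t)+a(t)\log X_t$ converges weakly to $\sigma$. $\square$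

## 8. The mass of $\tau$ near $1$ decides: Theorem B

Let $v$ be as in (4), $m_0,U,U_+$ as in Theorem B. For $t,a>0$ put
$$\kappa_{t,a}(dx)=t\,a^2(1+x^2)^{-1}(D_am_0)(dx).\tag{16}$$

**Proposition 8.** Let $t_n\downarrow0$, $a_n\to\infty$, and let $\sigma$ be $\boxplus$-infinitely divisible with pair $(\gamma,\kappa)$. There exist $b_n>0$ with $\log b_n+a_n\log X_{t_n}\to\sigma$ in law iff $\kappa_n:=\kappa_{t_n,a_n}\to\kappa$ weakly (as finite measures on $\mathbb R$, including total masses).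

*Proof.*

**Step 1.** *Isolate the part of $v$ near $1$.* Since $\frac{1+sz}{z-s}=\frac{1+s^2}{z-s}+s$, we have $v=v_0+v_1$ with $v_0(z)=\int\frac{dm_0(y)}{z-1+y}$ and $v_1$ analytic in $|z-1|<\frac12$, real at $1$. So $a_nt_nv_1(e^{-w/a_n})=a_nt_nv_1(1)+O(t_n)$ locally uniformly. Let $\zeta_n(w)=a_n(1-e^{-w/a_n})\to w$. As in Section 7, $-a_nt_nv_0(e^{-w/a_n})=\int\frac{1+x^2}{\zeta_n-x}d\kappa_n(x)$. As $\frac{1+x^2}{\zeta-x}=\frac{1+\zeta x}{\zeta-x}-x$ and $\kappa_n$ has compact support,
$$\log b_n-a_nt_nv(e^{-w/a_n})=C_n+g_n(\zeta_n(w))+o(1),\qquad g_n(\zeta)=\int\frac{1+\zeta x}{\zeta-x}\,d\kappa_n(x),\tag{17}$$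
with $C_n=\log b_n-a_nt_nv_1(1)-\int x\,d\kappa_n\in\mathbb R$, which $b_n$ can make any real number. By Proposition 6 the convergence in law means that (17) tends to $\varphi_\sigma$ locally uniformly.

**Step 2.** *If $\kappa_n\to\kappa$ weakly*, then $g_n\to\int\frac{1+\zeta x}{\zeta-x}d\kappa$ pointwise, and locally uniformly since the $g_n$ are locally bounded (Vitali). Choose $b_n$ so that $C_n=\gamma$; then (17) tends to $\varphi_\sigma$.

**Step 3.** *Conversely*, suppose (17) tends to $\varphi_\sigma$. We first bound the masses. At $w=i$, $\zeta_n(i)\to i$, and $\operatorname{Im}\zeta\frac{1+x^2}{|\zeta-x|^2}$ is bounded below by a positive constant, uniformly in $x$, for $\zeta$ near $i$ (as $|\zeta-x|^2\le2|\zeta|^2+2x^2$). By (3) and convergence of imaginary parts in (17), $\kappa_n(\mathbb R)$ is bounded. Hence $g_n$ is locally bounded, and so $C_n$ is bounded. Every subsequence has a further one along which $C_n\to\gamma_*$ and $\kappa_n\to\kappa_*+\theta\delta_\infty$ weakly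 on $\mathbb R\cup\{\infty\}$. The kernel extends continuously to $x=\infty$ with value $-\zeta$, so
$$\varphi_\sigma(w)=\gamma_*-\theta w+\int\frac{1+wx}{w-x}\,d\kappa_*(x).$$
By uniqueness in (2), $\theta=0$ and $\kappa_*=\kappa$. No mass is lost, so $\kappa_n\to\kappa$ weakly on $\mathbb R$. $\square$

*Proof of Theorem B, necessity.*

**Step 1.** *Exact asymptotics of $U$ along $1/a(t)$.* Let $\sigma$ be a non-degenerate limit (on the $\log$ scale). By Theorem A it is free stable, of some index $\alpha$, and $a(t)\to\infty$. By Lemma 7, $m_\sigma([-r,r])=Kr^{2-\alpha}$ with $K>0$, and if $\alpha<2$, $m_\sigma((0,r])=K_+r^{2-\alpha}$. The boundaries of these sets (for $(0,r]$ when $\alpha<2$) are $m_\sigma$-null. By Proposition 8 along every $t_n\downarrow0$, $ta^2D_am_0\to m_\sigma$ vaguely with $a=a(t)$, so for all $r>0$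
$$t\,a(t)^2U(r/a(t))\to Kr^{2-\alpha},\qquad t\,a(t)^2U_+(r/a(t))\to K_+r^{2-\alpha}\ (\alpha<2).\tag{18}$$
As $1/a(t)\to0$, this forces $U>0$ on $(0,\infty)$.

**Step 2.** *Fill the gaps between the scales $1/a(t)$.* By Section 6 and Lemma 7, $a(st)/a(t)\to k(s)=s^{-1/\alpha}$. Fix $q>1$, $t_n=q^{-n}$, $\rho_n=1/a(t_n)$; then $\rho_n/\rho_{n+1}\to q^{1/\alpha}>1$ and $\rho_n\to0$. For small $\varepsilon$ take $n$ with $\rho_{n+1}<\varepsilon\le\rho_n$. By monotonicity of $U$ and (18),
$$\frac{U(r\varepsilon)}{U(\varepsilon)}\le\frac{U(r\rho_n)}{U(\rho_{n+1})}\to r^{2-\alpha}q^{2/\alpha-1},\qquad\frac{U(r\varepsilon)}{U(\varepsilon)}\ge\frac{U(r\rho_{n+1})}{U(\rho_n)}\to r^{2-\alpha}q^{1-2/\alpha};$$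
for instance $U(r\rho_n)/U(\rho_{n+1})\sim r^{2-\alpha}(\rho_n/\rho_{n+1})^2\,t_{n+1}/t_n$. Let $q\downarrow1$: $U$ is regularly varying at $0$ with index $2-\alpha$. If $\alpha<2$, the same sandwich bounds $U_+(\varepsilon)/U(\varepsilon)$, in the limit, between $\frac{K_+}Kq^{1-2/\alpha}$ and $\frac{K_+}Kq^{2/\alpha-1}$, so it tends to $K_+/K$. The limit law has index $\alpha$, and $\alpha$ is determined by $U$, as claimed in the last sentence of the theorem.

*Proof of Theorem B, sufficiency.*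

**Step 1.** *Choice of $a(t)$.* Let $f(a)=a^2U(1/a)$. Then $f(2a)/f(a)\to2^\alpha>1$, so $f(2^j)\to\infty$, and for $a\in[2^j,2^{j+1}]$, $f(a)\ge2^{2j}U(2^{-j-1})=f(2^{j+1})/4$; hence $f(a)\to\infty$ as $a\to\infty$. For small $t$ put $a(t)=\sup\{a\ge2:tf(a)\le1\}<\infty$. For each $A\ge2$, $tf(A)\le1$ once $t$ is small, so $a(t)\to\infty$. We claim $tf(a(t))\to1$. There is $a'\in((1-t)a(t),a(t)]$ with $tf(a')\le1$. As $U$ is nondecreasing, $f(a')\ge(1-t)^2f(a(t))$, so $tf(a(t))\le(1-t)^{-2}$. Also $1<tf((1+t)a(t))\le(1+t)^2\,tf(a(t))$. The claim follows. Writing $a=a(t)$, for all $r>0$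
$$t\,a^2U(r/a)=tf(a)\frac{U(r/a)}{U(1/a)}\to r^{2-\alpha},\qquad t\,a^2U_+(r/a)\to\pi_+r^{2-\alpha}\ (\alpha<2),\qquad\pi_+=\lim_{r\downarrow0}\frac{U_+(r)}{U(r)}.$$

**Step 2.** *Vague convergence of $ta^2D_am_0$.* If $\alpha<2$, then $U(0+)=0$ (otherwise $U(r\varepsilon)/U(\varepsilon)\to1$ and the index would be $0$), so $m_0(\{0\})=0$. The masses of $(0,r]$, $[-r,0)$ and $[-r,r]$ under $ta^2D_am_0$ converge to $\pi_+r^{2-\alpha}$, $(1-\pi_+)r^{2-\alpha}$ and $r^{2-\alpha}$ for all $r>0$. Hence $ta^2D_am_0\to m$ vaguely, with $m((0,r])=\pi_+r^{2-\alpha}$, $m([-r,0))=(1-\pi_+)r^{2-\alpha}$, $m(\{0\})=0$. If $\alpha=2$, the mass of $[-r,r]$ tends to $1$ for every $r>0$, so $ta^2D_am_0\to m=\delta_0$ vaguely. In both cases $m/(1+x^2)$ is finite.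

**Step 3.** *No mass of $\kappa_{t,a(t)}$ escapes to infinity.* Fix $\delta\in(0,\alpha)$ and put $\beta'=2-\alpha+\delta>0$. We claim that there are $C$ and $r_0\in(0,\frac12)$ with
$$U(\lambda\varepsilon)\le C\lambda^{\beta'}U(\varepsilon)\qquad(\lambda\ge1,\ 0<\varepsilon\le r_0).\tag{19}$$
Since $U(2\varepsilon)/U(\varepsilon)\to2^{2-\alpha}$, choose $r_0$ with $U(2\varepsilon)\le2^{\beta'}U(\varepsilon)$ for $\varepsilon\le r_0$. If $\lambda\varepsilon\le r_0$ and $2^j\le\lambda<2^{j+1}$, iterate $j+1$ times (the last doubling starts at $2^j\varepsilon\le r_0$): $U(\lambda\varepsilon)\le U(2^{j+1}\varepsilon)\le2^{(j+1)\beta'}U(\varepsilon)\le2^{\beta'}\lambda^{\beta'}U(\varepsilon)$. If $\lambda\varepsilon>r_0\ge\varepsilon$, then, as $U\le U(\frac12)$,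
$$U(\lambda\varepsilon)\le\frac{U(1/2)}{U(r_0)}U(r_0)\le\frac{U(1/2)}{U(r_0)}2^{\beta'}(r_0/\varepsilon)^{\beta'}U(\varepsilon)\le C\lambda^{\beta'}U(\varepsilon).$$
This proves (19). For $R\ge1$, cutting $|x|>R$ into dyadic shells and using (19) with $\varepsilon=1/a$, $\lambda=2^{j+1}R$,
$$\kappa_{t,a}(|x|>R)\le\sum_{j\ge0}(2^jR)^{-2}\,t\,a^2U(2^{j+1}R/a)\le C\,tf(a)\sum_{j\ge0}(2^jR)^{-2}(2^{j+1}R)^{2-\alpha+\delta}=O(R^{-\alpha+\delta})$$
uniformly in small $t$, where $a=a(t)$. With Step 2, $\kappa_{t,a(t)}\to m/(1+x^2)\ne0$ weakly.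

**Step 4.** *Conclusion.* Fix any $\gamma\in\mathbb R$ and let $\sigma$ have the pair $(\gamma,m/(1+x^2))$. The proof of Proposition 8, with the constant in (17) chosen equal to $\gamma$ for every small $t$, gives $b(t)$ such that $\log b(t)+a(t)\log X_t\to\sigma$ in law. As $\kappa\ne0$, $\sigma$ is non-degenerate, hence free stable by Theorem A(i); since $m([-r,r])=r^{2-\alpha}$, its index is $\alpha$ by Lemma 7. $\square$

## 9. One process with every freely infinitely divisible limit: Theorem C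

*Proof of Theorem C.*

**Step 1.** *Limits are freely infinitely divisible.* Let $b_nX_{t_n}^{a_n}\to e^S$ in law with $S$ non-degenerate, $t_n\downarrow0$. The argument of Section 6, Step 1 gives $a_n\to\infty$, and Proposition 6 shows that the law of $S$ is $\boxplus$-infinitely divisible.

**Step 2.** *A list of targets.* By Proposition 8 it suffices to build one $m_0$ whose rescalings $\kappa_{t,a}$ come close to every nonzero finite measure. The nonzero measures with finitely many atoms, at non-zero rationals and with positive rational masses, form a countable set, weakly dense in the nonzero finite measures on $\mathbb R$. List it as $(\kappa_k)_{k\ge1}$ with every element repeated infinitely often. Then each nonzero finite $\kappa$ is the weak limit of a subsequence. Let $m_k=(1+x^2)\kappa_k$, with total mass $|m_k|$ and support in $[-R_k,R_k]\setminus\{0\}$; so $\int x^{-2}dm_k<\infty$.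

**Step 3.** *Separated scales.* Let $t_0=1$. Recursively choose $\varepsilon_k>0$ with
$$\varepsilon_k\ge2^k|m_k|\max\big(1,\max_{n<k}n\varepsilon_n\big),$$
and then $0<t_k<\min(1/k,t_{k-1})$ so small that
$$a_k:=(\varepsilon_k/t_k)^{1/2}\ge\max(k,2R_k)\qquad\text{and}\qquad t_k\sum_{j<k}t_j^{-1}\int x^{-2}dm_j\le\frac1k .$$
Let
$$m_0=\sum_k\varepsilon_k^{-1}D_{1/a_k}m_k,\qquad v(z)=\int\frac{dm_0(y)}{z-1+y}.$$
As $R_k/a_k\le\frac12$, $m_0$ lives on $[-\frac12,\frac12]$; its mass is at most $\sum_k2^{-k}$. So $v\in\mathcal V$ is an exponent by Proposition 1, and by uniqueness in (4) its measure $m_0$ in the sense of Theorem B is this one.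

**Step 4.** *At scale $n$ only the $n$-th piece is visible.* Since $t_na_n^2=\varepsilon_n$, (16) gives
$$\kappa_{t_n,a_n}=\sum_k\frac{\varepsilon_n}{\varepsilon_k}(1+x^2)^{-1}D_{a_n/a_k}m_k .$$
The term $k=n$ equals $\kappa_n$. The terms $k>n$ have total mass at most $\sum_{k>n}\varepsilon_n|m_k|/\varepsilon_k\le\sum_{k>n}2^{-k}/n\le\frac1n$. For the terms $k<n$ use $(1+x^2)^{-1}\le x^{-2}$ and $\varepsilon_k/a_k^2=t_k$: their total mass is at most
$$\sum_{k<n}\frac{\varepsilon_n}{\varepsilon_k}\Big(\frac{a_k}{a_n}\Big)^2\int x^{-2}dm_k=\sum_{k<n}\frac{t_n}{t_k}\int x^{-2}dm_k\le\frac1n .$$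
So $\kappa_{t_n,a_n}$ is within $2/n$ of $\kappa_n$ in total variation.

**Step 5.** *Every law occurs.* Given a non-degenerate freely infinitely divisible $\sigma$ with measure $\kappa\ne0$, take $n_j\to\infty$ with $\kappa_{n_j}\to\kappa$ weakly. Then $\kappa_{t_{n_j},a_{n_j}}\to\kappa$ weakly, $t_{n_j}\downarrow0$, $a_{n_j}\to\infty$, and Proposition 8 yields $b_{n_j}>0$ with $\log b_{n_j}+a_{n_j}\log X_{t_{n_j}}\to\sigma$ in law. $\square$
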